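# Arithmetically Cohen–Macaulay varieties of minimal degree in divisible weighted projective spaces

## 1. Divisible weights, non-degenerate varieties, degree, determinantal varieties

Throughout, $\Bbbk$ is an algebraically closed field of any characteristic. Let $S=S(\mathbf w)=\Bbbk[x_0,\dots,x_n]$ be graded by $\deg x_i=w_i$ with positive integers $w_i$, and let $\mathbf P(\mathbf w)=\operatorname{Proj}S(\mathbf w)$.

**Definition 1 (divisible, well-formed).** The space $\mathbf P(\mathbf w)$ is divisible if $w_i\mid w_{i+1}$ for all $i$. It is well-formed if any $n$ of the weights have greatest common divisor $1$.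

For a divisible space, well-formed means exactly $w_0=w_1=1$: omitting $w_0$, the gcd of the rest is $w_1$, so $w_1=1$ and hence $w_0=1$; conversely, if $w_0=w_1=1$, a weight $1$ survives whichever weight is omitted. For example, $\mathbf P(1,1,2,2)$ and $\mathbf P(1,1,2,4)$ are divisible and well-formed, while $\mathbf P(1,1,2,3)$ is not divisible. We assume from now on that $\mathbf P(\mathbf w)$ is divisible and well-formed, and that $w_n>1$, so that we are not in $\mathbf P^n$.

A variety $X\subseteq\mathbf P(\mathbf w)$ is an integral closed subscheme. Its ideal $I_X\subseteq S$ is the homogeneous prime generated by all forms vanishing on $X$; we write $R=S/I_X$, a graded domain of Krull dimension $d+1$ with $d=\dim X$.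

**Definition 2 (non-degenerate).** A weighted hyperplane is a hypersurface $V(f)$ such that, for some $i$, $f$ is homogeneous of degree $w_i$ and the variable $x_i$ occurs in $f$ with nonzero coefficient. A variety is non-degenerate if it is contained in no weighted hyperplane.

In $\mathbf P(1,1,1,2)$ with coordinates $x_0,x_1,x_2,y$, the surface $V(y-x_0^2)$ is a weighted hyperplane. The surface $V(x_0x_1-x_2^2)$ is defined by a form of the same degree, but it is non-degenerate: its ideal has no elements of degree $1$, and its elements of degree $2$ are the multiples of $x_0x_1-x_2^2$, in which $y$ does not occur.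

**Definition 3 (degree).** With $H_X(t)=\sum_{k\ge0}\dim_\Bbbk R_k\,t^k$ and $d=\dim X$, put $\deg X=\lim_{t\to1}(1-t)^{d+1}H_X(t)$. This is a positive rational number.

For instance $\deg\mathbf P(\mathbf w)=1/(w_0\cdots w_n)$, since $H=\prod(1-t^{w_i})^{-1}$. A complete intersection of hypersurfaces of degrees $d_1,\dots,d_c$ has degree $d_1\cdots d_c/(w_0\cdots w_n)$. So $V(x_0x_1-x_2^2)\subseteq\mathbf P(1,1,1,2)$ has degree $2/2=1$.

**Definition 4 (minimal degree).** $X$ is a variety of minimal degree if it is non-degenerate and $\deg X$ is the minimum of $\deg Y$ over all non-degenerate varieties $Y\subseteq\mathbf P(\mathbf w)$ with $\dim Y=\dim X$.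

Example: a surface in $\mathbf P(1,1,1,2)$ is $V(f)$ with $f$ irreducible of some degree $k$, and has degree $k/2$. If $k=1$ it is degenerate, so the minimum is at least $1$, and $V(x_0x_1-x_2^2)$ attains it.

**Definition 5 (aCM).** $X$ is arithmetically Cohen–Macaulay (aCM) if $R=S/I_X$ is a Cohen–Macaulay ring.

Every hypersurface is aCM. Here is a curve that is not. Let $C'\subseteq\mathbf P(1,1,2,2)$ have coordinate ring $R=\Bbbk[\sigma^2,\tau^2,\sigma^3\tau,\sigma\tau^3]\subseteq\Bbbk[\sigma,\tau]$, with $x_0,x_1,y_0,y_1$ mapping to these four generators in order. Then $\sigma\tau\notin R$, because $R_1=\langle\sigma^2,\tau^2\rangle$. But $\sigma\tau R_+\subseteq R$, because $\sigma\tau$ times the four generators gives $\sigma^3\tau$, $\sigma\tau^3$, $\sigma^4\tau^2$, $\sigma^2\tau^4$, all in $R$. So the element $\sigma^2\cdot\sigma\tau\in R$ is not in $\sigma^2R$ but is multiplied into $\sigma^2R$ by $R_+$. Hence $R/\sigma^2R$ has depth $0$, $R$ has depth $1<2$, and $C'$ is not aCM.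

**Definition 6 (determinantal).** Let $X$ have codimension $c$. For a matrix $M$ let $I_2(M)$ be the ideal generated by its $2\times2$ minors. $X$ is determinantal if $X=V(I_2(M))$ as schemes, i.e. $I_X$ is the saturation of $I_2(M)$, for some $2\times(c+1)$ matrix $M$ with homogeneous entries in $S$ (zero allowed) such that, for some integers $a_1,\dots,a_{c+1}\ge1$ and $b\ge0$, column $j$ has degree $a_j$ in the top row and $a_j+b$ in the bottom row.

Example with $b=1$: in $\mathbf P(1,1,1,2,2,2)$, the minors of $\begin{pmatrix}x_0&x_1&x_2\\y_0&y_1&y_2\end{pmatrix}$ generate a prime ideal of height $2$ (generic matrix), so they define a determinantal variety of codimension $2$. Note that the number of columns is prescribed: it is $c+1$.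

**Definition 7 (excluded Veronese cones).** $X$ is excluded if there are six distinct variables $z_1,\dots,z_6$ among $x_0,\dots,x_n$, all of the same weight, and a graded $\Bbbk$-algebra automorphism $\varphi$ of $S$ such that $\varphi(I_X)$ is generated by the $2\times2$ minors of
$$\begin{pmatrix}z_1&z_2&z_3\\ z_2&z_4&z_5\\ z_3&z_5&z_6\end{pmatrix}.$$

Example: in $\mathbf P(1,1,1,1,1,1,2)$ take $z_1,\dots,z_6$ to be the six variables of weight $1$. The resulting $X$ is a cone over the Veronese surface in $\mathbf P^5$.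

## 2. From Cohen–Macaulay to determinantal: the statements

In $\mathbf P^n$, a variety of minimal degree and codimension at least $2$ is a rational normal scroll, a Veronese surface, or a cone over one of these, and all of them are aCM. In a divisible $\mathbf P(\mathbf w)$, not every variety of minimal degree is aCM; we shall see in Section 4 that $C'$ above is an example. Banks and Ramkumar ("Varieties of minimal degree in weighted projective space", arXiv:2604.17735) are the source of the following question, which we consider in codimension at least $2$ and away from the excluded Veronese cones: are all arithmetically Cohen–Macaulay varieties of minimal degree in $\mathbf P(\mathbf w)$ determinantal?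

The answer is yes. To state it precisely we need some numerical notation. Let $1=e_0<e_1<\dots<e_r$ be the distinct weights and $m_j$ the number of variables of weight $e_j$. Put $k_j=e_j/e_{j-1}\ge2$. By our assumptions $m_0\ge2$ and $r\ge1$; in auxiliary statements we allow $r=0$, the classical case. Let $S^{(j)}$ be the polynomial ring on the variables of weight $\le e_j$, $\mathbf P_j=\operatorname{Proj}S^{(j)}$, $n_j=\dim\mathbf P_j=m_0+\dots+m_j-1$. So $\mathbf P_r=\mathbf P(\mathbf w)$. Define
$$N_0=m_0-1\ge1,\qquad N_j=k_jN_{j-1}+m_j,\quad\text{i.e. } N_j=e_j\Bigl(m_0-1+\sum_{i=1}^{j}\frac{m_i}{e_i}\Bigr).\tag{1}$$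

For given $d\ge1$ there is a unique $s\in\{0,\dots,r\}$ such that $d_s:=d-\sum_{i>s}m_i$ satisfies $d_s\ge1$ and ($s=0$ or $d_s\le m_s$). For existence, start at $s=r$ and decrease $s$ as long as $s\ge1$ and $d_s>m_s$; then $d_{s-1}=d_s-m_s\ge1$ at each step. For uniqueness, if $s<s'$ both qualify, then $d_{s'}\le m_{s'}$ gives $d_s\le d_{s'-1}\le0$, a contradiction.

**Theorem 1.** Let $X\subseteq\mathbf P(\mathbf w)$ be an aCM variety of minimal degree of dimension $d$ and codimension $c\ge2$, not one of the excluded Veronese cones. Then $I_X=I_2(M)$ for a $2\times(c+1)$ matrix $M$ as in Definition 6 with $b=0$ and column degrees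
$$\bigl(1^{m_0-1},e_1^{m_1},\dots,e_{s-1}^{m_{s-1}},e_s^{\,m_s+1-d_s}\bigr)\ (s\ge1),\qquad\bigl(1^{m_0-d_0}\bigr)\ (s=0).\tag{2}$$
So $X$ is determinantal.

**Theorem 2.**
(a) The minimal degree in dimension $d$ is $\dfrac{N_s+1-d_s}{e_s^{d_s}\prod_{i>s}e_i^{m_i}}$ (for $s=0$: $(m_0-d_0)/\prod_{i>0}e_i^{m_i}$).
(b) If $c\ge2$, every $X$ of minimal degree is a cone: $I_X=I_{X_s}S$ with $X_s\subseteq\mathbf P_s$ of minimal degree and dimension $d_s$.
(c) If $c\ge2$ and $s\ge1$, $X$ of minimal degree is aCM if and only if the coordinate ring of $X_s$ is one of the rings $R(\mathfrak D)$ constructed in Section 8, and every such ring occurs. If $c\ge2$ and $s=0$, $X$ is a cone over a rational normal scroll or over a Veronese surface in weight-1 variables, and is always aCM.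
(d) For $X$ of minimal degree with $c\ge2$: $X$ is determinantal if and only if $X$ is aCM and is not a cone (with $s=0$) over a Veronese surface in weight-1 variables.
(e) All $X$ in Theorem 1 for given $\mathbf w,d$ have the same graded Betti numbers and the same Hilbert series; with column degrees $a_j$ as in (2), the latter is
$$\Bigl(\prod_j(1-t^{a_j})+\sum_jt^{a_j}\prod_{i\ne j}(1-t^{a_i})\Bigr)\Big/\prod_i(1-t^{w_i}).$$
(f) The hypothesis $c\ge2$ cannot be dropped in Theorem 1.

Two examples of the numerology. For curves in $\mathbf P(1,1,2,2)$: $N_0=1$, $N_1=2+2=4$, $s=1$, minimal degree $4/2=2$, column degrees $(1,2,2)$. For surfaces in $\mathbf P(1,1,1,1,2)$: $d=2>m_1=1$, so $s=0$, $d_0=1$; the minimal degree is $(4-1)/2=3/2$, the column degrees are $(1,1,1)$, and $X$ is a cone over a twisted cubic.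

Two general observations will be used constantly. Let $A_j\subseteq R$ be the subalgebra generated by the variables of weight $\le e_j$. Then $A_j=S^{(j)}/(I_X\cap S^{(j)})$, $(A_j)_{e_j}=R_{e_j}$ and $A_r=R$. A form of degree $e_j$ is a linear combination of the variables of weight $e_j$ plus a polynomial in variables of smaller weight, so directly from Definition 2:
$$X\text{ is non-degenerate}\iff\text{for all }j\text{ the variables of weight }e_j\text{ are linearly independent in }R_{e_j}\text{ modulo }(A_{j-1})_{e_j},\tag{3}$$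
where $(A_{-1})_1=0$. If $X$ is non-degenerate, then by (3) so is $\operatorname{Proj}A_j\subseteq\mathbf P_j$. Moreover $\dim\operatorname{Proj}A_j\ge1$: the domain $A_j$ contains two linearly independent elements $x_0,x_1$ of degree $1$. If it had Krull dimension $1$, they would satisfy a nontrivial homogeneous equation; a binary form over $\Bbbk=\overline\Bbbk$ is a product of linear forms, so in a domain some linear form in $x_0,x_1$ would vanish, a contradiction. In particular $d\ge1$.

## 3. Classical inputs

**Fact 1 (del Pezzo–Bertini; Eisenbud–Harris, *On varieties of minimal degree (a centennial account)*, any characteristic).** A non-degenerate integral $V\subseteq\mathbf P^N$ of dimension $d\ge1$ has $\deg V\ge N-d+1$. If equality holds and $N-d\ge2$, then up to a linear change of coordinates $V$ is one of the following: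

- a (cone over a) rational normal scroll $S(a_1,\dots,a_d)$ with $0\le a_1\le\dots\le a_d$, $\sum a_i=N-d+1$, that is, the closure of the image of $(\sigma,\tau,u)\mapsto(u_i\sigma^{a_i-l}\tau^l)_{i,\,0\le l\le a_i}$;
- a cone over the Veronese surface in $\mathbf P^5$ ($d\ge2$, $N=d+3$).

The ideal of a scroll is generated by the $2\times2$ minors of a $2\times(N-d+1)$ matrix of linear forms; that of a Veronese cone by the $2\times2$ minors of a generic symmetric $3\times3$ matrix. All these are aCM.

For example $S(1,2)\subseteq\mathbf P^4$ is the surface $(u_1\sigma,u_1\tau,u_2\sigma^2,u_2\sigma\tau,u_2\tau^2)$, of degree $3$; with coordinates $p_0,p_1,q_0,q_1,q_2$ its matrix is $\begin{pmatrix}p_0&q_0&q_1\\p_1&q_1&q_2\end{pmatrix}$. Each column has the shape $(\sigma v,\tau v)$. Keep this shape in mind.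

**Fact 2 (Eagon–Northcott, Eagon–Hochster).** For a $2\times(c+1)$ matrix $M$ over $S$ with $I_2(M)\ne S$, $\operatorname{ht}I_2(M)\le c$. If equality holds, then $S/I_2(M)$ is Cohen–Macaulay, resolved by the Eagon–Northcott complex.

If $b=0$ and the column degrees are $\alpha_1,\dots,\alpha_{c+1}$, the $i$-th term of this complex ($1\le i\le c$) is $\bigoplus_{|J|=i+1}S(-\sum_{j\in J}\alpha_j)^{\,i}$.

**Fact 3 (additivity of degree).** For a finitely generated graded $S$-module $L$ with $\dim L\le D$ put $\deg_DL=\lim_{t\to1}(1-t)^DH_L(t)$. The limit exists, is additive in exact sequences, invariant under shifts, $0$ if $\dim L<D$, and positive if $\dim L=D$. For $I$ homogeneous with $\dim S/I=D$,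
$$\deg_DS/I=\sum_{\dim S/\mathfrak p=D}\operatorname{length}\bigl((S/I)_{\mathfrak p}\bigr)\deg_DS/\mathfrak p.\tag{4}$$

Here is why. Let $D'=\dim L$. Raising a homogeneous system of parameters to powers, we find elements $\theta_1,\dots,\theta_{D'}$ of equal degree $\delta$ over which $L$ is finite. A finite free resolution over $\Bbbk[\theta]$ gives $H_L=Q(t)/(1-t^\delta)^{D'}$ with $Q(1)$ the rank of $L$ over $\Bbbk[\theta]$, which is positive since $\dim L=\dim\Bbbk[\theta]$. So $\deg_{D'}L=Q(1)/\delta^{D'}>0$, and $\deg_DL=0$ for $D>D'$. Additivity and shift invariance are clear. For (4), filter $S/I$ with quotients that are shifts of $S/\mathfrak p$, $\mathfrak p\supseteq I$ homogeneous prime. Only those with $\dim S/\mathfrak p=D$ contribute. Such a $\mathfrak p$ contains no other prime $\mathfrak q$ of the filtration (it would have $\dim S/\mathfrak q>D$), so localizing at $\mathfrak p$ shows that $S/\mathfrak p$ occurs $\operatorname{length}((S/I)_\mathfrak p)$ times.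

**Fact 4 (Cohen–Macaulay modules).** Over a standard graded $\Bbbk$-algebra or over $S$: all associated primes of a finitely generated graded Cohen–Macaulay module $Q\neq 0$ have dimension $\dim Q$; if $x$ is homogeneous of positive degree and a nonzerodivisor on $Q$, then $Q/xQ$ is Cohen–Macaulay of dimension $\dim Q-1$. A polynomial ring $A[y_1,\dots,y_m]$ is Cohen–Macaulay if and only if $A$ is.

## 4. Curves in $\mathbf P(1,1,2,2)$, by hand

The smallest case already shows everything that matters. Let $X\subseteq\mathbf P(1,1,2,2)$ be a non-degenerate curve, with coordinates $x_0,x_1,y_0,y_1$, so $c=2$.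

**The lower bound.** As in Section 2, $x_0,x_1$ are algebraically independent in $R$. So $x_0^2,x_0x_1,x_1^2$ are linearly independent in $R_2$, and by (3) $y_0,y_1$ are independent modulo them. Hence $\dim R_2=5$. The ring $R^{(2)}=\bigoplus_qR_{2q}$ is generated by $R_2$: in a monomial of even degree, the number of weight-1 factors is even, and they can be paired. So $R^{(2)}$ is the coordinate ring of a non-degenerate curve $V\subseteq\mathbf P^4$, and $\deg V\ge4$. Multiplication by $x_0$ shows that $\dim R_k$ is nondecreasing, and $\dim R_{2q}\sim\deg V\cdot q$, so $\dim R_k\sim(\deg V/2)k$ and $\deg X=\deg V/2\ge2$. Equality holds exactly when $V$ is a rational normal quartic, i.e. there is an isomorphism $\theta:R_{2q}\cong\Bbbk[\sigma,\tau]_{4q}$.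

**Two kinds of curves of degree $2$.** Assume equality. Let $p_0,p_1,p_2$ be the quartics $\theta(x_0^2),\theta(x_0x_1),\theta(x_1^2)$, and write $p_1/p_0=B/A$ in lowest terms. Since $p_2A^2=p_0B^2$, $A^2\mid p_0$, so $p_0=GA^2$, $p_1=GAB$, $p_2=GB^2$. With $\nu=\deg A=\deg B$ we have $2\nu\le4$, and $\nu\ne0$ because $p_0,p_1$ are independent. So $\nu=2$ with $G$ constant, or $\nu=1$ with $\deg G=2$.

**The case $\nu=2$ is never aCM.** Rescaling $A,B$ we may take $G=1$. Sending an odd-degree element $m$ to $A\,\theta(m/x_0)$ and using $\theta$ on even degrees embeds $R$ into $\Bbbk[\sigma,\tau]$ (products of odd elements are respected since $\theta(x_0^2)=A^2$). Then $R_{2q}=\Bbbk[\sigma,\tau]_{4q}$ and $R_{2q+1}=\langle A,B\rangle\Bbbk[\sigma,\tau]_{4q}$. Since $A,B$ are coprime quadrics, the ideal $(A,B)$ contains all forms of degree $\ge3$, so $R_{2q+1}=\Bbbk[\sigma,\tau]_{4q+2}$ for $q\ge1$. But $R_1=\langle A,B\rangle$ is only $2$-dimensional in the $3$-dimensional $\Bbbk[\sigma,\tau]_2$. Take $w\in\Bbbk[\sigma,\tau]_2\setminus R_1$;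 then $w\notin R$ and $wR_+\subseteq R$, and as in Section 1 (with $x_0w\in R$) $R/x_0R$ has depth $0$, so $R$ has depth $1$. With $A=\sigma^2$, $B=\tau^2$ this is the curve $C'$. So $C'$ has minimal degree and is not aCM.

**The case $\nu=1$.** Changing the basis of $\langle\sigma,\tau\rangle$, take $A=\sigma$, $B=\tau$. Then $R$ is isomorphic to the subring of $\Bbbk(\sigma,\tau)[Z]$ generated by $Z\sigma$, $Z\tau$ and $\frac{Z^2}{G}\Bbbk[\sigma,\tau]_4$. For $G=\sigma\tau$ we may take
$$x_0=Z\sigma,\quad x_1=Z\tau,\quad y_0=Z^2\sigma^3/\tau,\quad y_1=Z^2\tau^3/\sigma .$$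
Call this curve $C$. The relations $x_1y_0=x_0^3$, $x_0y_1=x_1^3$, $y_0y_1=x_0^2x_1^2$ are the $2\times2$ minors (up to sign) of
$$M=\begin{pmatrix}x_0&y_0&x_1^2\\x_1&x_0^2&y_1\end{pmatrix},$$
with column degrees $(1,2,2)$. They generate $I_C$: using them as rewriting rules, each of which lowers the number of $y$'s, every monomial becomes one of $x_0^ix_1^j$, $x_0^iy_0^l$, $x_1^iy_1^l$ ($l\ge1$). Their images are $Z^{i+j}\sigma^i\tau^j$, $Z^{i+2l}\sigma^{i+3l}\tau^{-l}$, $Z^{i+2l}\sigma^{-l}\tau^{i+3l}$, which are pairwise distinct monomials, hence linearly independent. So $I_C=I_2(M)$, and $C$ is determinantal. It has the height $2$ needed in Fact 2, so it is aCM.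

Look at the columns again: in $R$ they are $(\sigma,\tau)\cdot Z$, $(\sigma,\tau)\cdot Z^2\sigma^2/\tau$, $(\sigma,\tau)\cdot Z^2\tau^2/\sigma$. One pair $(\sigma,\tau)$ serves the columns of weight $1$ and of weight $2$ at the same time.

## 5. Lifting the matrix of the scroll $\operatorname{Proj}R^{(e)}$, and why it has too many columns

Put $e=e_r$. The natural first attempt is to reduce to the classical theorem: let $V=\operatorname{Proj}R^{(e)}$, show that $V$ is a classical variety of minimal degree, take its determinantal matrix if it is a scroll, and lift its entries from $R_e$ to $S_e$. Suppose $d\le m_r$, so that (as we shall show) $V$ is of degree $N_r+1-d$ in $\mathbf P^{N_r}$. For $C$ the lifted matrix is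
$$\begin{pmatrix}y_0&x_0^2&x_0x_1&x_1^2\\x_0^2&x_0x_1&x_1^2&y_1\end{pmatrix}.$$

This stops working at two precise points. First, the matrix has $N_r+1-d$ columns, while Definition 6 asks for $c+1=n_r+1-d$; by (1), $N_r-n_r=(e_r-1)(m_0-1)+\sum_{i\ge1}(e_r/e_i-1)m_i>0$, so there are always too many columns. Accordingly, its minors all have degree $2e$: for $C$ they have degree $4$, and the cubic $x_1y_0-x_0^3\in I_C$ is not in the ideal they generate. Second, $V$ does not see whether $X$ is aCM: $C$ and $C'$ have the same $V$, a rational normal quartic. Whatever argument works must use the Cohen–Macaulay hypothesis on the part of $R$ in degrees not divisible by $e$.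

Section 4 suggests the way out. One shows, in this order:

1. Minimal degree forces $R_{e_j}$, for each $j<r$, to be as small as possible, and this forces $R_{e_j}=\langle z_j\rho_j^i\rangle$ with a single function $\rho_j$. (Lemmas 2 and 3.)
2. The Cohen–Macaulay property, applied to the summand $\bigoplus_qR_{qe+e_j}$, forces $\rho_j$ to be a coordinate $\sigma/\tau$ on the $\mathbf P^1$ of the scroll, the same for all $j$. (Proposition B.)
3. Then $R_{e_j}=\zeta_j\cdot\{\text{binary forms in }\sigma,\tau\}$, every $v$ of degree one less gives a column $(\zeta_j\sigma v,\zeta_j\tau v)$, and the columns coming from smaller weights make most of the columns of weight $e_j$ superfluous. Exactly $c+1$ columns remain. (Proposition A.)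

Equality $I_X=I_2(M)$ will be proved by bounding the height of $I_2(M)$ and then comparing degrees. Finally, dimensions $d>m_r$ are reduced to smaller $r$ by showing that $X$ is a cone (Proposition 4).

## 6. Subproducts of prescribed degree, and growth in standard graded domains

For subspaces $U,U'$ of an algebra, $UU'$ denotes the span of the products, and $U^k$ is defined similarly.

**Lemma 1.** A product of homogeneous elements whose degrees lie in $\{e_0,\dots,e_j\}$ and whose total degree is $\ge e_j$ has a subproduct of degree exactly $e_j$.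

*Proof.* Multiply the factors together in order of decreasing degree. When a factor of degree $w$ is about to be added, all earlier factors have degrees divisible by $w$, so the partial degree is a multiple of $w$, and so is $e_j$. Hence, if the partial degree is $<e_j$, it is $\le e_j-w$ and stays $\le e_j$ after adding the factor. Since the total is $\ge e_j$, the partial degree equals $e_j$ at some moment. $\square$

The purpose of Lemma 1 is the following. Applied repeatedly to monomials in the variables, it shows that $A_j^{(e_j)}=\bigoplus_q(A_j)_{qe_j}$ is standard graded, generated by $(A_j)_{e_j}=R_{e_j}$, and that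
$$(A_{j-1})_{e_j}=(R_{e_{j-1}})^{k_j},\qquad R_{qe_r+i}=R_i\,(R_{e_r})^q\quad(0\le i<e_r).\tag{5}$$

**Lemma 2.** Let $B$ be a standard graded domain over $B_0=\Bbbk$ with $\dim B_1=N+1\ge2$. Then $\dim B_k\ge kN+1$ for $k\ge1$. If equality holds for some $k\ge2$, there are $z\in B_1$ and $\rho\in\operatorname{Frac}(B)\setminus\Bbbk$ of degree $0$ with $B_1=\langle z,z\rho,\dots,z\rho^N\rangle$.

The model for equality is $B=\bigoplus_k\Bbbk[\sigma,\tau]_{kN}$, with $z=\tau^N$ and $\rho=\sigma/\tau$.

*Proof.*

**Step 1: Hopf's bound.** For nonzero finite-dimensional subspaces $U,U'$ of a domain over $\Bbbk$, $\dim UU'\ge\dim U+\dim U'-1$. Indeed, let $K$ be the kernel of $U\otimes U'\to UU'$. The decomposable tensors $u\otimes u'$ form a closed cone of dimension $\dim U+\dim U'-1$, and $K$ meets it only in $0$, since $uu'\ne0$ for $u,u'\neq0$. Two closed cones in an affine space whose dimensions add up to more than the dimension of the space meet outside $0$. So $\dim K\le\dim U\dim U'-(\dim U+\dim U'-1)$, which is the claim.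

Since $B_k=B_1B_{k-1}$, induction gives $\dim B_k\ge(N+1)+((k-1)N+1)-1=kN+1$.

**Step 2: reduction to $k=2$.** Suppose equality holds for some $k>2$. Since $B_k=B_2B_{k-2}$, $kN+1=\dim B_k\ge\dim B_2+\dim B_{k-2}-1\ge\dim B_2+(k-2)N$. So $\dim B_2\le2N+1$, hence $\dim B_2=2N+1$. From now on assume $\dim B_2=2N+1$, and induct on $N$. For $N=1$, $B_1=\langle z,z\rho\rangle$ with $\rho\notin\Bbbk$, and there is nothing to prove.

**Step 3: pass to a hyperplane $W$ of $B_1$ for which equality persists.** Let $N\ge2$, $Y=\operatorname{Proj}B\subseteq\mathbf P^N$. As in Section 2, $\dim Y\ge1$. Choose a smooth closed point $p\in Y$, let $W=\{v\in B_1:v(p)=0\}$, so $\dim W=N$, and choose $h\in B_1\setminus W$. The map $B_2\to\mathcal O_{Y,p}/\mathfrak m_p^2$, $b\mapsto b/h^2$, is surjective: the image of $h^2$ is $1$, and the elements $hv\mapsto v/h$, $v\in W$, generate $\mathfrak m_p$, because the coordinate ring of $Y\cap\{h\ne0\}$ is generated by $B_1/h=\Bbbk+W/h$. The target has dimension $1+\dim Y$, and $W^2$ maps to $0$. With Hopf's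 bound,
$$2N-1\le\dim W^2\le2N+1-(1+\dim Y).$$
So $\dim Y=1$ and $\dim W^2=2(N-1)+1$. By induction applied to $\Bbbk[W]\subseteq B$, $W=\langle z,z\rho,\dots,z\rho^{N-1}\rangle$ with $\rho\notin\Bbbk$ of degree $0$. As $\Bbbk$ is algebraically closed, $\rho$ is transcendental over $\Bbbk$.

**Step 4: the missing basis vector is a rational function of $\rho$.** Let $P_i$ be the space of polynomials of degree $\le i$ in $\rho$. Let $b\in B_1\setminus W$ and $\beta=b/z$, so $\beta\notin P_{N-1}$. Then $B_1W=z^2(P_{2N-2}+\beta P_{N-1})$ consists of elements of $B_2$ vanishing at $p$; these form a proper subspace since $h^2(p)\ne0$. So $\dim B_1W\le2N$. Therefore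
$$\{q\in P_{N-1}:\beta q\in P_{2N-2}\}\quad\text{has dimension}\quad\ge(2N-1)+N-2N=N-1\ge1,$$
and $\beta\in\Bbbk(\rho)$. Write $\beta=P/Q$ in lowest terms with $Q$ monic. The $q$ above are multiples of $Q$ in $P_{N-1}$, so their space has dimension at most $N-\deg Q$. Hence $\deg Q\le1$.

**Step 5: conclusion in the two cases.** If $\deg Q=0$, then $\beta$ is a polynomial of degree $\ge N$, since $\beta\notin P_{N-1}$. The $q$ satisfy $\deg q\le2N-2-\deg\beta$; their space has dimension at least $N-1\ge1$, so $2N-1-\deg\beta\ge N-1$ and $\deg\beta\le N$. So $\deg\beta=N$ and $z^{-1}B_1=P_{N-1}+\Bbbk\beta=P_N$.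

If $Q=\rho-\gamma$, the bound $N-1$ is attained, so all $q\in QP_{N-2}$ occur. Taking $q=Q\rho^{N-2}$ gives $\deg P+N-2\le2N-2$, so $\deg P\le N$. Dividing, $P=QP'+\text{const}$ with $P'\in P_{N-1}$ and a nonzero constant. Subtracting an element of $P_{N-1}$ from $\beta$ (that is, an element of $W$ from $b$) and rescaling, we may take $\beta=1/(\rho-\gamma)$. Then
$$z^{-1}B_1=(\rho-\gamma)^{-1}\langle1,\rho-\gamma,\dots,(\rho-\gamma)^N\rangle,$$
and the lemma holds with $z/(\rho-\gamma)=b\in B_1$ and $\rho-\gamma$ in place of $z$ and $\rho$. $\square$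

## 7. A lower bound for the degree through $\operatorname{Proj}R^{(e)}$

**Lemma 3.** Let $X\subseteq\mathbf P_r$ be non-degenerate of dimension $d$, $e=e_r$, $N(X)+1=\dim R_e$, $V=\operatorname{Proj}R^{(e)}\subseteq\mathbf P^{N(X)}$. Then $V$ is integral, non-degenerate, of dimension $d$, and
$$\deg X=\deg V/e^d\ge(N(X)+1-d)/e^d.\tag{6}$$
Moreover $N(X)\ge N_r$. If $N(X)=N_r$, then for $0\le j<r$: $\dim R_{e_j}=N_j+1$ and
$$R_{e_j}=\langle z_j\rho_j^i:0\le i\le N_j\rangle,\quad z_j\in R_{e_j},\ \rho_j\in\operatorname{Frac}(R)\setminus\Bbbk\text{ of degree }0.\tag{7}$$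

*Proof.*

**Step 1: compare degrees.** By Lemma 1, $R^{(e)}$ is a standard graded domain, so $V$ is integral and, since $\dim R_e=N(X)+1$, non-degenerate. $R$ is finite over $R^{(e)}$ (the $e$-th power of a homogeneous element lies in $R^{(e)}$), so $\dim V=d$. As $0\ne x_0\in R_1$, $\dim R_k$ is nondecreasing in $k$. We know $\dim R_{qe}\sim\deg V\,q^d/d!$. For $qe\le k<(q+1)e$, $\dim R_k$ lies between $\dim R_{qe}$ and $\dim R_{(q+1)e}$, so $\dim R_k\sim(\deg V/e^d)k^d/d!$. Comparing with $(1-t)^{-(d+1)}=\sum\binom{k+d}{d}t^k$ we get $\deg X=\deg V/e^d$. The inequality is Fact 1.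

**Step 2: the size of $R_e$.** Put $N_j(X)+1=\dim R_{e_j}$. Then $N_0(X)=m_0-1=N_0$. For $j\ge1$, $R_{e_j}$ is spanned by $(A_{j-1})_{e_j}$ and the variables of weight $e_j$, which are independent modulo it by (3). The space $(A_{j-1})_{e_j}$ is the part of degree $k_j$ of the standard graded domain $A_{j-1}^{(e_{j-1})}$, whose part of degree $1$ is $R_{e_{j-1}}$. So by Lemma 2
$$N_j(X)+1=m_j+\dim(A_{j-1})_{e_j}\ge m_j+k_jN_{j-1}(X)+1 .$$
By (1), $N(X)=N_r(X)\ge N_r$. If $N(X)=N_r$, equality holds at every step; so $N_j(X)=N_j$ for all $j$, and equality holds in Lemma 2 for $A_j^{(e_j)}$ with exponent $k_{j+1}\ge2$, for each $j<r$. Lemma 2 then gives (7). $\square$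

## 8. The rings $R(\mathfrak D)$

We now construct the coordinate rings that generalize $C$.

**The ring $T$.** For integers $0\le a_1\le\dots\le a_d$ with $\sum a_i=f\ge1$ let $T=\Bbbk[\sigma,\tau,u_1,\dots,u_d]$, graded by $\mathbb Z^2=\mathbb ZH\oplus\mathbb ZF$ with $\deg\sigma=\deg\tau=F$, $\deg u_i=H-a_iF$. Then
$$T_{qH+\alpha F}=\bigoplus_{|\beta|=q}u^\beta\,\Bbbk[\sigma,\tau]_{\beta\cdot a+\alpha}.\tag{8}$$
In particular $T_H=\bigoplus_iu_i\Bbbk[\sigma,\tau]_{a_i}$. Since $u^\beta\Bbbk[\sigma,\tau]_{\beta\cdot a}=\prod_i(u_i\Bbbk[\sigma,\tau]_{a_i})^{\beta_i}$, the ring $S_V:=\bigoplus_qT_{qH}$ is generated by $T_H$; it is the homogeneous coordinate ring of the scroll $V=S(a)\subseteq\mathbf P^{f+d-1}$. From (8), $\dim T_H=f+d$ and $\dim T_{H-F}=f$. Also $\dim T_{qH}=\sum_{|\beta|=q}(\beta\cdot a+1)$. There are $\binom{q+d-1}{d-1}\sim q^{d-1}/(d-1)!$ such $\beta$, and by symmetry each $\beta_i$ has average $q/d$; so $\dim T_{qH}\sim fq^d/d!$, i.e. $\dim S_V=d+1$ and $\deg V=f$. Let $\mathcal F=\operatorname{Frac}T$.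

**Definition 8 (datum, $R(\mathfrak D)$).** Let $r\ge1$, $1\le d\le m_r$, and $f:=N_r+1-d=k_rN_{r-1}+(m_r+1-d)$. A datum $\mathfrak D$ consists of $a=(a_1\le\dots\le a_d)$ as above with this $f$, and nonzero elements $g_j\in\Bbbk[\sigma,\tau]_{m_j}$ ($1\le j<r$), $g_r\in T_{H-k_rN_{r-1}F}$. Put $\zeta_0=Z$ and $\zeta_j=\zeta_{j-1}^{k_j}/g_j\in\mathcal F^\times Z^{e_j}$. Let $R(\mathfrak D)\subseteq\mathcal F[Z]$ be the subalgebra, graded by $Z$-degree, generated by
$$\zeta_j\,\Bbbk[\sigma,\tau]_{N_j}\ (0\le j<r),\qquad\zeta_rT_H.$$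

Data exist: take $a=(0,\dots,0,f)$, $g_j=\sigma^{m_j}$, $g_r=u_d\sigma^{m_r+1-d}$.

Example 1. For curves in $\mathbf P(1,1,2,2)$, $a=(4)$, $g_1=uG$ with a quadratic form $G$, $\zeta_1T_H=\frac{Z^2}{G}\Bbbk[\sigma,\tau]_4$: exactly the case $\nu=1$ of Section 4.

Example 2. For curves in $\mathbf P(1,1,2,4)$: $m=(2,1,1)$, $N_0=1$, $N_1=3$, $N_2=7$, $f=7$. Take $a=(7)$, $g_1=\sigma$, $g_2=u\tau$. Then $\zeta_1=Z^2/\sigma$, $\zeta_2=Z^4/(\sigma^2\tau u)$. With
$$x_0=Z\sigma,\quad x_1=Z\tau,\quad y=Z^2\tau^3/\sigma,\quad w=Z^4\sigma^5/\tau$$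
we get $R_1=\langle x_0,x_1\rangle$, $R_2=\frac{Z^2}\sigma\Bbbk[\sigma,\tau]_3=\langle x_0^2,x_0x_1,x_1^2,y\rangle$, and $R_4=\frac{Z^4}{\sigma^2\tau}\Bbbk[\sigma,\tau]_7=(R_2)^2+\langle w\rangle$.

**Proposition A(1).** Let $R=R(\mathfrak D)$. Then $R_{e_j}=\zeta_j\Bbbk[\sigma,\tau]_{N_j}$ for $j<r$, $R_{qe_r}=\zeta_r^qT_{qH}$, and $R\cong S/P$ for a homogeneous prime $P$. For any such $P$, $X=V(P)\subseteq\mathbf P_r$ is non-degenerate of dimension $d$ and degree $(N_r+1-d)/e_r^d$.

*Proof.*

**Step 1: compute the pieces $R_{e_j}$.** Let $A_j$ be the subalgebra generated by the given generators of degree $\le e_j$; it contains all elements of $R$ of degree $<e_{j+1}$. By Lemma 1, $(A_{j-1})_{e_j}=(R_{e_{j-1}})^{k_j}$, and $R_{e_j}$ is the sum of $(A_{j-1})_{e_j}$ and the given generators of degree $e_j$. For $j=0$, $R_1=\zeta_0\Bbbk[\sigma,\tau]_{N_0}$. For $1\le j<r$, by induction,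
$$(A_{j-1})_{e_j}=\zeta_{j-1}^{k_j}\Bbbk[\sigma,\tau]_{k_jN_{j-1}}=\zeta_jg_j\Bbbk[\sigma,\tau]_{k_jN_{j-1}}\subseteq\zeta_j\Bbbk[\sigma,\tau]_{N_j}.$$
So $R_{e_j}=\zeta_j\Bbbk[\sigma,\tau]_{N_j}$, and $(A_{j-1})_{e_j}$ has codimension $N_j-k_jN_{j-1}=m_j$ in it. Likewise $(A_{r-1})_{e_r}=\zeta_rg_r\Bbbk[\sigma,\tau]_{k_rN_{r-1}}\subseteq\zeta_rT_H=R_{e_r}$ has codimension $(f+d)-(k_rN_{r-1}+1)=m_r$. By Lemma 1, $R_{qe_r}=(R_{e_r})^q=\zeta_r^qT_{qH}$.

**Step 2: present $R$ as a quotient of $S$ and read off non-degeneracy.** Map the variables of weight $e_j$ to a basis of a complement of $(A_{j-1})_{e_j}$ in $R_{e_j}$ (for $j=0$, to a basis of $R_1$, which has dimension $N_0+1=m_0$). This gives a graded surjection $S\to R$; its kernel is prime since $R$ is a domain. Now let $S/P\cong R$ be any graded isomorphism. The subalgebra generated by the variables of weight $\le e_{j-1}$ is the subalgebra generated by all elements of degree $<e_j$, i.e. $A_{j-1}$. So the $m_j$ variables of weight $e_j$ span the $m_j$-dimensional space $R_{e_j}/(A_{j-1})_{e_j}$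 and are independent there. By (3), $X$ is non-degenerate. As $R^{(e_r)}\cong S_V$, we have $\dim X=d$, and $\deg X=f/e_r^d$ by (6). $\square$

## 9. The ideal of $R(\mathfrak D)$ is generated by the minors of a $2\times(c+1)$ matrix

**Proposition A(2).** Let $R(\mathfrak D)\cong S/P$ as in A(1). Then $P=I_2(M)$ with $M$ of size $2\times(c+1)$, $c=n_r-d$, $b=0$, column degrees $(1^{m_0-1},e_1^{m_1},\dots,e_{r-1}^{m_{r-1}},e_r^{m_r+1-d})$. In particular $X=V(P)$ is aCM.

*Proof.*

**Step 1: choose the columns.** We want one column $(\zeta_j\sigma v,\zeta_j\tau v)$ for each $v$ of degree one less than $R_{e_j}$, omitting the redundant ones. If $v=g_jv'$, the column is $(\sigma,\tau)\cdot\zeta_{j-1}^{k_j}v'$, and writing $v'$ as a sum of products of $k_j-1$ forms of degree $N_{j-1}$ and one of degree $N_{j-1}-1$ exhibits it, in $R$, as a combination of columns of weight $e_{j-1}$. So we only keep a complement. Let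

- $C_0$ be a basis of $\Bbbk[\sigma,\tau]_{N_0-1}$: $m_0-1$ elements;
- $C_j$, for $1\le j<r$, be a basis of a complement of $g_j\Bbbk[\sigma,\tau]_{k_jN_{j-1}-1}$ in $\Bbbk[\sigma,\tau]_{N_j-1}$: $N_j-k_jN_{j-1}=m_j$ elements;
- $C_r$ be a basis of a complement of $g_r\Bbbk[\sigma,\tau]_{k_rN_{r-1}-1}$ in $T_{H-F}$: $f-k_rN_{r-1}=m_r+1-d$ elements.

In total there are $n_r+1-d=c+1$ elements. For $v\in C_j$ take the column whose entries are lifts to $S_{e_j}$ of $\zeta_j\sigma v,\ \zeta_j\tau v\in R_{e_j}$. This is $M$. Its minors vanish in $R$, because in $\mathcal F[Z]$ every column is a multiple of $(\sigma,\tau)$. So $I_2(M)\subseteq P$.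

In Example 2: $C_0=\{1\}$; $C_1=\{\tau^2\}$, a complement of $\sigma\langle\sigma,\tau\rangle$; $C_2=\{u\sigma^6\}$, a complement of $u\tau\Bbbk[\sigma,\tau]_5$. This gives
$$M=\begin{pmatrix}x_0&x_1^2&w\\x_1&y&x_0^4\end{pmatrix},$$
with minors $x_0y-x_1^3$, $x_0^5-x_1w$, $x_0^4x_1^2-yw$, which visibly vanish in $R$.

**Step 2: bound the zero locus of $I_2(M)$.** The rows of $M$ are dependent at a point $p\in\mathbf A^{n_r+1}$ if and only if $p\in Z_{\lambda,\mu}$ for some $(\lambda,\mu)\in\Bbbk^2\setminus0$, where
$$Z_{\lambda,\mu}=\{p\in\mathbf A^{n_r+1}:\mu M_{1\bullet}(p)=\lambda M_{2\bullet}(p)\}.$$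
We show $\dim Z_{\lambda,\mu}\le d$. Fix $(\lambda,\mu)$, put $\ell=\mu\sigma-\lambda\tau$, and let $p\in Z_{\lambda,\mu}$.

*Claim.* For $0\le j<r$ there is $c_j\in\Bbbk$ such that $h(p)=c_jG(\lambda,\mu)$ whenever $h\in S_{e_j}$ has image $\zeta_jG$ in $R$; and $c_{j-1}^{k_j}=c_jg_j(\lambda,\mu)$ for $1\le j<r$.

For $j=0$: $S_1=R_1$, so evaluation at $p$ defines a functional on $\zeta_0^{-1}R_1=\Bbbk[\sigma,\tau]_{N_0}$. For $v\in C_0$ its value on $\ell v=\mu\sigma v-\lambda\tau v$ is $\mu M_{1v}(p)-\lambda M_{2v}(p)=0$. So it kills $\ell\,\Bbbk[\sigma,\tau]_{N_0-1}$, which is the kernel of evaluation at $(\lambda,\mu)$. Hence it is a multiple $c_0$ of that evaluation.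

Let $j\ge1$, now allowing $j=r$, and suppose the claim is known for $j-1$. By Lemma 1 every $h\in S^{(j-1)}_{e_j}$ is a sum of products of $k_j$ elements of $S_{e_{j-1}}$. Applying the claim for $j-1$ to each factor: if $h$ has image $\zeta_{j-1}^{k_j}G'$, then $h(p)=c_{j-1}^{k_j}G'(\lambda,\mu)$. In particular $h(p)=0$ if $h\mapsto0$. By (3), the kernel of $S_{e_j}\to R_{e_j}$ lies in $S^{(j-1)}$. So evaluation at $p$ kills this kernel and induces a functional $\varphi_j$ on $\zeta_j^{-1}R_{e_j}$. Since $\zeta_jg_j=\zeta_{j-1}^{k_j}$,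
$$\varphi_j(g_jG')=c_{j-1}^{k_j}G'(\lambda,\mu)\qquad(G'\in\Bbbk[\sigma,\tau]_{k_jN_{j-1}}).\tag{9}$$
$\varphi_j$ kills $\ell C_j$ because $p\in Z_{\lambda,\mu}$, and it kills $\ell g_j\Bbbk[\sigma,\tau]_{k_jN_{j-1}-1}$ by (9), as $\ell(\lambda,\mu)=0$. For $j<r$ these span $\ell\,\Bbbk[\sigma,\tau]_{N_j-1}$, so $\varphi_j$ is $c_j$ times evaluation at $(\lambda,\mu)$ for some $c_j$. Taking in (9) a $G'$ with $G'(\lambda,\mu)\ne0$ gives $c_jg_j(\lambda,\mu)=c_{j-1}^{k_j}$. This proves the claim.

For $j=r$ the same two facts say that $\varphi_r$ kills $\ell T_{H-F}=\bigoplus_iu_i\ell\,\Bbbk[\sigma,\tau]_{a_i-1}$. So there is $\gamma\in\Bbbk^d$ with $\varphi_r(u_iG)=\gamma_iG(\lambda,\mu)$ for $G\in\Bbbk[\sigma,\tau]_{a_i}$. Writing $g_r=\sum u_iG_i$, (9) gives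
$$\sum_i\gamma_iG_i(\lambda,\mu)=c_{r-1}^{k_r}.$$

The coordinates of $p$ are the values of the variables, each of which maps into some $R_{e_j}$; so $p$ is determined by $c_0,\dots,c_{r-1},\gamma$. Given $\gamma$, there are finitely many possible $c_{r-1}$, then by $c_{j-1}^{k_j}=c_jg_j(\lambda,\mu)$ finitely many $c_{r-2}$, and so on down to $c_0$. The map $Z_{\lambda,\mu}\to\mathbf A^d$, $p\mapsto\gamma$, is a morphism: choosing $G$ with $G(\lambda,\mu)\ne0$, $\gamma_i$ is $G(\lambda,\mu)^{-1}$ times the value at $p$ of a lift of $\zeta_ru_iG$. It has finite fibers, so $\dim Z_{\lambda,\mu}\le d$.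

**Step 3: $S/I_2(M)$ is Cohen–Macaulay of dimension $d+1$.** The zero locus of $I_2(M)$ is the image of the incidence variety in $\mathbf P^1\times\mathbf A^{n_r+1}$ with fibers $Z_{\lambda,\mu}$ over $\mathbf P^1$, so it has dimension $\le d+1$. Thus $\operatorname{ht}I_2(M)\ge n_r-d=c$. All minors have positive degree, so $I_2(M)\ne S$, and Fact 2 gives $\operatorname{ht}I_2(M)=c$ and that $S/I_2(M)$ is Cohen–Macaulay.

**Step 4: the degree of $S/I_2(M)$.** Let $\alpha_1,\dots,\alpha_{c+1}$ be the column degrees and $\epsilon_i$ the $i$-th elementary symmetric polynomial. By the form of the Eagon–Northcott complex, the Hilbert series of $S/I_2(M)$ is $\prod(1-t^{w_i})^{-1}$ times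
$$1+\sum_{i\ge1}(-1)^i\,i\,\epsilon_{i+1}(t^{\alpha_1},\dots,t^{\alpha_{c+1}}).$$
Put $\Pi(z)=\prod_j(1+zt^{\alpha_j})=\sum_k\epsilon_kz^k$. Then $\frac{d}{dz}(\Pi/z)=\sum_k(k-1)\epsilon_kz^{k-2}$, whose value at $z=-1$ is $-1-\sum_{i\ge1}(-1)^i\,i\,\epsilon_{i+1}$. So the numerator equals $-\frac{d}{dz}(\Pi/z)|_{z=-1}=\Pi(-1)+\Pi'(-1)$, i.e.
$$\prod_j(1-t^{\alpha_j})+\sum_jt^{\alpha_j}\prod_{i\ne j}(1-t^{\alpha_i}).\tag{10}$$
The first product vanishes to order $c+1$ at $t=1$, the other terms to order $c$, and $\prod(1-t^{w_i})$ to order $n_r+1=c+d+1$. Hence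
$$\deg_{d+1}S/I_2(M)=\frac{\epsilon_c(\alpha_1,\dots,\alpha_{c+1})}{\prod w_i}=\frac{\prod_j\alpha_j}{\prod_iw_i}\sum_j\frac1{\alpha_j}.$$
Here $\prod\alpha_j/\prod w_i=e_r^{1-d}$, so by (1)
$$\deg_{d+1}S/I_2(M)=e_r^{1-d}\Bigl(m_0-1+\sum_{0<j<r}\frac{m_j}{e_j}+\frac{m_r+1-d}{e_r}\Bigr)=\frac{k_rN_{r-1}+m_r+1-d}{e_r^d}=\frac f{e_r^d}=\deg X.$$

**Step 5: equality of ideals.** By Fact 4 all associated primes of $I_2(M)$ have dimension $d+1$, and $P\supseteq I_2(M)$, having dimension $d+1$, is one of them. By (4), $\deg_{d+1}S/I_2(M)=\deg_{d+1}S/P$ leaves room for $P$ only, with length $1$. So $P$ is the only associated prime and $I_2(M)_P=P_P$. Then $I_2(M)$ is $P$-primary and $I_2(M)=I_2(M)_P\cap S=P$. $\square$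

In Example 2, $\epsilon_2(1,2,4)/8=14/8=7/4=N_2/e_2$, as it should be.

## 10. The minimal degree in every dimension, and the reduction to cones

Let $\delta_j(d)$ be the minimal degree of a non-degenerate variety of dimension $d$ in $\mathbf P_j$, $1\le d\le n_j$.

**Proposition 4.**
(a) $\delta_0(d)=m_0-d$. For $j\ge1$: $\delta_j(d)=(N_j+1-d)/e_j^d$ if $d\le m_j$, and $\delta_j(d)=\delta_{j-1}(d-m_j)/e_j^{m_j}$ if $d>m_j$.
(b) If $j\ge1$ and $d\le m_j$, a non-degenerate $X\subseteq\mathbf P_j$ of dimension $d$ has minimal degree if and only if $\dim R_{e_j}=N_j+1$ and $V=\operatorname{Proj}R^{(e_j)}\subseteq\mathbf P^{N_j}$ satisfies $\deg V=N_j-d+1$.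
(c) If $j\ge1$, $d>m_j$, $n_j-d\ge2$ and $X\subseteq\mathbf P_j$ of dimension $d$ has minimal degree, then $I_X=I_{X'}S^{(j)}$ for some $X'\subseteq\mathbf P_{j-1}$ of minimal degree and dimension $d-m_j$.
(d) If $e\ge2e_j$ and $1\le d<n_j$, then $e\,\delta_j(d+1)\ge\delta_j(d)$, strictly if $n_j-d\ge2$.

*Proof.* Induction on $j$. Part (d) is there to compare different dimensions in the next inductive step.

**Step 1: $j=0$.** (a) is Fact 1 with $N=m_0-1$, together with the existence of scrolls. For (d), $e(m_0-d-1)\ge2(m_0-d-1)\ge m_0-d$ as $m_0-d\ge2$; the last inequality is strict if $m_0-d\ge3$, i.e. $n_0-d\ge2$.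

Let $j\ge1$ from now on.

**Step 2: (a) and (b) for $d\le m_j$.** By Lemma 3 with $r=j$, $e_j^d\deg X=\deg V\ge N(X)+1-d\ge N_j+1-d$. By Proposition A(1), and since data exist, the bound is attained. This is (a), and equality throughout is the condition in (b).

**Step 3: (a) and (c) for $d>m_j$.** Let $A'=A_{j-1}\subseteq R$ and $d'=\dim\operatorname{Proj}A'$. By Section 2, $\operatorname{Proj}A'\subseteq\mathbf P_{j-1}$ is non-degenerate and $1\le d'\le n_{j-1}$. Since $R$ is generated over $A'$ by the $m_j$ variables of weight $e_j$, $d-m_j\le d'\le d$, and $d-d'$ of these variables are algebraically independent over $A'$. So $R$ contains a polynomial ring over $A'$ in $d-d'$ variables of degree $e_j$, and $H_R\ge H_{A'}/(1-t^{e_j})^{d-d'}$ coefficientwise. Multiplying by $(1-t)^{d+1}$ and letting $t\to1$ gives the first inequality in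
$$\deg X\ \ge\ \frac{\deg\operatorname{Proj}A'}{e_j^{d-d'}}\ \ge\ \frac{e_j^{\,d'-(d-m_j)}\,\delta_{j-1}(d')}{e_j^{m_j}}\ \ge\ \frac{\delta_{j-1}(d-m_j)}{e_j^{m_j}}.\tag{11}$$
The last inequality is (d) for $j-1$ with $e=e_j\ge2e_{j-1}$, applied once for each step from $d-m_j\ge1$ up to $d'\le n_{j-1}$. The lower bound is attained by the cones $R=A'[y_1,\dots,y_{m_j}]$, $\deg y_i=e_j$, with $\operatorname{Proj}A'$ of minimal degree $\delta_{j-1}(d-m_j)$; they are non-degenerate by (3). This proves (a).

Now let $n_j-d=n_{j-1}-(d-m_j)\ge2$ and let $X$ have minimal degree. If $d'>d-m_j$, the step of (d) from $d-m_j$ to $d-m_j+1$ is strict, so the last inequality in (11) is strict, a contradiction. So $d'=d-m_j$. Then $R$ has transcendence degree $m_j$ over $A'$ and is generated by the $m_j$ variables of weight $e_j$; these are therefore algebraically independent over $A'$. So $R=A'[y_1,\dots,y_{m_j}]$, i.e. $I_X=(I_X\cap S^{(j-1)})S^{(j)}$, and equality in (11) says that $\operatorname{Proj}A'$ has minimal degree. This is (c).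

**Step 4: (d) for $j$.** Note $k_jN_{j-1}\ge2$, and $\delta_{j-1}(1)=N_{j-1}/e_{j-1}$ by (a) for $j-1$.

- If $d+1\le m_j$: $e\,\delta_j(d+1)\ge2e_j(N_j-d)/e_j^{d+1}=2(N_j-d)/e_j^d>(N_j+1-d)/e_j^d=\delta_j(d)$, since $N_j-d\ge N_j-m_j+1=k_jN_{j-1}+1>1$.
- If $d=m_j$: $e\,\delta_j(d+1)=eN_{j-1}/(e_{j-1}e_j^{m_j})\ge2k_jN_{j-1}/e_j^{m_j}>(k_jN_{j-1}+1)/e_j^{m_j}=\delta_j(d)$.
- If $d>m_j$: after multiplication by $e_j^{m_j}$ this is (d) for $j-1$ and $d-m_j$, as $e\ge2e_j\ge2e_{j-1}$ and the codimension is the same. $\square$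

Iterating (a) from $j=r$ down to $j=s$ gives $\delta_r(d)=\delta_s(d_s)/\prod_{i>s}e_i^{m_i}$, which is Theorem 2(a). Iterating (c), which is possible since the codimension stays $c\ge2$, gives Theorem 2(b). Since $S/I_X$ is a polynomial ring over $S^{(s)}/I_{X_s}$, $X$ is aCM if and only if $X_s$ is (Fact 4). A matrix with $I_{X_s}=I_2(M)$ gives $I_X=I_2(M)$, and $c=n_s-d_s$. So to prove Theorem 1 it suffices to treat $X_s\subseteq\mathbf P_s$.

**The case $s=0$.** $X_0\subseteq\mathbf P^{m_0-1}$ is a classical variety of minimal degree, of dimension $d_0\ge1$ and codimension $c\ge2$. By Fact 1 either it is a (cone over a) scroll, and its ideal is generated by the minors of a $2\times(c+1)$ matrix of linear forms, so that the column degrees are $1^{c+1}=1^{m_0-d_0}$ and $b=0$; or it is a Veronese cone, and then a linear automorphism of the weight-1 variables, extended to $S$, shows that $X$ is excluded.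

## 11. Cohen–Macaulayness forces one pair $\sigma,\tau$ for all weights

The case $s\ge1$ remains. Rename $s$ as $r$ and $X_s\subseteq\mathbf P_s$ as $X\subseteq\mathbf P_r$: now $r\ge1$, $1\le d\le m_r$, $e=e_r$, and $X$ has minimal degree.

First, the precise form in which the Cohen–Macaulay hypothesis will be used. It says that a Cohen–Macaulay module cannot be enlarged inside a torsion-free module by something of codimension at least $2$. The missing element $w$ in Section 4 was such an enlargement.

**Lemma 5.** Let $S_V$ be a standard graded domain of dimension $d+1$, and let $Q\subseteq\Gamma$ be nonzero finitely generated graded $S_V$-modules, with $\Gamma$ torsion-free, $Q$ Cohen–Macaulay of dimension $d+1$, and $\dim\Gamma/Q\le d-1$. Then $Q=\Gamma$.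

*Proof.* Suppose not, and let $J=\operatorname{ann}(\Gamma/Q)$, a proper homogeneous ideal with $\dim S_V/J\le d-1$; so $J\ne0$. Choose $0\ne x\in J$ homogeneous. It has positive degree and is a nonzerodivisor on the torsion-free module $Q$. So $Q/xQ$ is Cohen–Macaulay of dimension $d$ by Fact 4, all its associated primes have dimension $d$, and none contains $J$. By prime avoidance some $y\in J$ is a nonzerodivisor on $Q/xQ$. For $\gamma\in\Gamma$ we have $x\gamma,y\gamma\in Q$ and $y(x\gamma)=x(y\gamma)\in xQ$. So $x\gamma\in xQ$, say $x\gamma=xq$, and $\gamma=q\in Q$ since $\Gamma$ is torsion-free. Hence $Q=\Gamma$, a contradiction. $\square$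

**Proposition B.** If $X$ is aCM, then $R\cong R(\mathfrak D)$ as graded algebras for some datum $\mathfrak D$.

*Proof.*

**Step 1: collect what minimal degree gives.** By Proposition 4(b), $\dim R_e=N_r+1$, and $V=\operatorname{Proj}R^{(e)}\subseteq\mathbf P^{N_r}$ has degree $f=N_r+1-d$. Its codimension is $N_r-d\ge k_rN_{r-1}\ge2$. By Fact 1, $V$ is a scroll or a Veronese cone. By Lemma 3, (7) holds for all $j<r$. Put $E_j=N_je/e_j\ge2$. All $z_j^{e/e_j}\rho_j^i$ with $0\le i\le E_j$ lie in $R_e$, being products of $e/e_j$ elements of $R_{e_j}$.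

**Step 2: the Cohen–Macaulay modules.** $S_V:=R^{(e)}$ is a standard graded domain of dimension $d+1$, $R$ is finite over it, and $(S_V)_+R$ is primary to $R_+$. So $R$, being Cohen–Macaulay, is a Cohen–Macaulay $S_V$-module of dimension $d+1$. It is the direct sum of the modules $M_l=\bigoplus_qR_{qe+l}$, $0\le l<e$. Each is nonzero (it contains $x_0^l$) and torsion-free, so of dimension $d+1$; as a direct summand of $R$ it is Cohen–Macaulay. By (5), $M_l$ is generated over $S_V$ by $R_l$.

**Step 3: a remark on fractions.** A homogeneous fraction $\alpha/\beta$ of $R$ of degree divisible by $e$ equals $\alpha\beta^{e-1}/\beta^e$, a fraction of $R^{(e)}$. So an embedding of $R^{(e)}$ in a field extends uniquely to all such fractions, in particular to those of degree $0$.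

**Step 4: $V$ is not a Veronese cone.** Suppose it is. Let $T'=\Bbbk[u_0,u_1,u_2,v_1,\dots,v_{d-2}]$ with $\deg u_i=1$, $\deg v_i=2$; the coordinate ring of a Veronese cone is $\bigoplus_qT'_{2q}$, and we fix an isomorphism $\theta:R_{qe}\cong T'_{2q}$. Write $\theta(\rho_0)=B/A$ with $A,B\in T'$ coprime and homogeneous of the same degree $\nu$; $\nu\ge1$ since $\rho_0\notin\Bbbk$. With $p_i=\theta(z_0^e\rho_0^i)\in T'_2$, $0\le i\le E_0$, the equation $p_{E_0}A^{E_0}=p_0B^{E_0}$ gives $A^{E_0}\mid p_0$, so $E_0\nu\le2$. Hence $E_0=2$ and $\nu=1$. As $E_0=e(m_0-1)$, we get $e=2$ and $m_0=2$. Moreover $A,B$ are coprime, hence independent, linear forms in the $u$'s; after a linear change, $A=u_0$, $B=u_1$.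

The injective $S_V$-linear map $m\mapsto A\,\theta(m/z_0)$ on $M_1$ sends $z_0\mapsto u_0$, $z_0\rho_0\mapsto u_1$. Since $M_1$ is generated by $R_1=\langle z_0,z_0\rho_0\rangle$, it identifies $M_1$ with
$$Q:=S_Vu_0+S_Vu_1\subseteq\Gamma:=\bigoplus_{q\ge0}T'_{2q+1}.$$
$\Gamma$ is torsion-free, and generated by $u_0,u_1,u_2$, since every monomial of odd degree contains some $u_i$. The quotient $\Gamma/Q$ is generated by the class of $u_2$ and is killed by $u_0u_i$, $u_1u_i$ for all $i$, because $(u_0u_i)u_2=(u_iu_2)u_0$ and likewise for $u_1$. So it is a module over a quotient of $\Bbbk[u_2^2,v_1,\dots,v_{d-2}]$, and $\dim\Gamma/Q\le d-1$. By Lemma 5, $Q=\Gamma$. But in degree $q=0$ the dimensions are $2$ and $3$, a contradiction.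

**Step 5: in the scroll case, $\rho_j$ involves only $\sigma,\tau$.** Now fix an isomorphism $\theta:R^{(e)}\to\bigoplus_qT_{qH}$ with $T$ as in Section 8, $\sum a_i=f$, and extend it to homogeneous fractions of degree divisible by $e$ with values in $\mathcal F$. Let $j<r$ and write $\theta(\rho_j)=B_j/A_j$ with $A_j,B_j\in T$ coprime. Both are homogeneous of the same $\mathbb Z^2$-degree, since $\theta(\rho_j)$ is a quotient of two elements of the same $T_{qH}$ and factors of homogeneous elements are homogeneous. With $p_i=\theta(z_j^{e/e_j}\rho_j^i)\in T_H$, the equation $p_{E_j}A_j^{E_j}=p_0B_j^{E_j}$ gives $A_j^{E_j}\mid p_0$ and $B_j^{E_j}\mid p_{E_j}$. Elements of $T_H$ have degree $1$ in the $u$'s, and $E_j\ge2$. So $A_j,B_j\in\Bbbk[\sigma,\tau]_{\nu_j}$, with $\nu_j\ge1$ as $\rho_j\notin\Bbbk$.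

**Step 6: $\nu_j=1$.** This is the heart of the matter. Put $\alpha=N_j\nu_j$. The injective $S_V$-linear map $m\mapsto A_j^{N_j}\theta(m/z_j)$ on $M_{e_j}$ sends $z_j\rho_j^i$ to $A_j^{N_j-i}B_j^i$. Since $M_{e_j}$ is generated by $R_{e_j}$, this identifies it with
$$Q=\sum_{i=0}^{N_j}S_VA_j^{N_j-i}B_j^i\ \subseteq\ \Gamma:=\bigoplus_{q\ge0}T_{qH+\alpha F}.$$
By (8), $\Gamma$ is generated over $S_V$ by $\Gamma_0=\Bbbk[\sigma,\tau]_\alpha$; it is torsion-free. We estimate $\Gamma/Q$.

The forms $A_j^{N_j},B_j^{N_j}$ are coprime of degree $\alpha$, so the ideal they generate in $\Bbbk[\sigma,\tau]$ contains all forms of degree $\ge2\alpha-1$. Hence $u^\beta\Bbbk[\sigma,\tau]_{\beta\cdot a+\alpha}\subseteq Q$ if $\beta\cdot a\ge\alpha-1$: write a form of degree $\beta\cdot a+\alpha$ as $A_j^{N_j}g+B_j^{N_j}h$ with $g,h$ of degree $\beta\cdot a$, and note $u^\beta g,u^\beta h\in S_V$.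

Let $\kappa=\#\{i:a_i=0\}$; $\kappa\le d-1$ since $f\ge1$. If $|\beta|=q$ and $\beta\cdot a<\alpha-1$, the $\beta_i$ with $a_i\ge1$ have sum $<\alpha-1$, so they take finitely many values, independently of $q$. For each of these, the remaining $\kappa$ exponents have prescribed sum $\le q$. So the number of such $\beta$ is $O(q^{\kappa-1})$ if $\kappa\ge1$, and zero for $q\gg0$ if $\kappa=0$. Each contributes at most $2\alpha$ to $\dim(\Gamma/Q)_q$. So $\dim\Gamma/Q\le\kappa\le d-1$.

By Lemma 5, $Q=\Gamma$. In degree $q=0$ this reads $N_j+1=N_j\nu_j+1$, so $\nu_j=1$.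

**Step 7: identify $R$ with some $R(\mathfrak D)$.** Embed $\Theta:R\hookrightarrow\mathcal F[Z^{\pm1}]$ by $\Theta(m)=\theta(m/x_0^k)Z^k$ for $m\in R_k$, and regard $R$ as a subring. For $j<r$, $A_j,B_j$ form a basis of $\langle\sigma,\tau\rangle$, so the $A_j^{N_j-i}B_j^i$ form a basis of $\Bbbk[\sigma,\tau]_{N_j}$, and
$$R_{e_j}=\zeta_j\Bbbk[\sigma,\tau]_{N_j},\qquad\zeta_j:=\Theta(z_j)/A_j^{N_j}\in\mathcal F^\times Z^{e_j}.$$
Moreover $R_e=\zeta_rT_H$ with $\zeta_r=Z^e/\theta(x_0^e)$. For $1\le j\le r$ put $g_j:=\zeta_{j-1}^{k_j}/\zeta_j\in\mathcal F^\times$ and $K=k_jN_{j-1}$. The inclusion $(R_{e_{j-1}})^{k_j}\subseteq R_{e_j}$ says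
$$g_j\,\Bbbk[\sigma,\tau]_K\subseteq\Bbbk[\sigma,\tau]_{N_j}\ (j<r),\qquad g_r\,\Bbbk[\sigma,\tau]_K\subseteq T_H\ (j=r).$$
So $\sigma^Kg_j$ and $\tau^Kg_j$ lie in $T$. The denominator of $g_j$ in lowest terms divides both $\sigma^K$ and $\tau^K$ in the UFD $T$, so $g_j\in T$. Comparing degrees, $g_j\in\Bbbk[\sigma,\tau]_{N_j-K}=\Bbbk[\sigma,\tau]_{m_j}$ for $j<r$, and $g_r\in T_{H-k_rN_{r-1}F}$. So $\mathfrak D=(a;g_1,\dots,g_r)$ is a datum. The graded automorphism of $\mathcal F[Z^{\pm1}]$ over $\mathcal F$ sending $\zeta_0$ to $Z$ respects the relations $\zeta_j=\zeta_{j-1}^{k_j}/g_j$. As $R$ is generated by the $R_{e_j}$, it maps $R$ onto $R(\mathfrak D)$. $\square$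

The curve $C'$ is the case $\nu_0=2$: there $V$ is a scroll, but $Q\ne\Gamma$, and Lemma 5 fails because $M_1$ is not Cohen–Macaulay.

## 12. Proof of Theorem 1

By the end of Section 10 it suffices to find the matrix for $X_s\subseteq\mathbf P_s$, which is aCM of minimal degree, and the case $s=0$ is done there. For $s\ge1$, the coordinate ring of $X_s$ is some $R(\mathfrak D)$ by Proposition B. By Proposition A(2), $I_{X_s}=I_2(M)$ with the column degrees (2); hence $I_X=I_{X_s}S=I_2(M)$. The number of columns is $n_s+1-d_s=c+1$. The exclusion of Veronese cones was used only for $s=0$. $\blacksquare$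

## 13. Proof of Theorem 2: Betti numbers, Veronese cones, and a quadric in $\mathbf P(1,1,1,1,1,2)$

**Parts (a), (b).** These were proved at the end of Section 10.

**Part (c).** Let $s\ge1$. By Section 10, $X$ is aCM if and only if $X_s$ is. If $X_s$ is aCM, its ring is some $R(\mathfrak D)$ by Proposition B; conversely, varieties with ring $R(\mathfrak D)$ are aCM by Proposition A(2). Every $R(\mathfrak D)$ occurs: by Proposition A and Proposition 4(a) it gives an aCM $X_s\subseteq\mathbf P_s$ of minimal degree and dimension $d_s$, and the cone over it has the minimal degree by (a). For $s=0$, use (b) and Fact 1.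

**Part (e).** For $X$ as in Theorem 1, $\operatorname{ht}I_2(M)=c$, so $S/I_X$ is resolved by the Eagon–Northcott complex of $M$. All entries of $M$ are zero or of positive degree, so the resolution is minimal, and the graded Betti numbers depend only on the column degrees (2). The Hilbert series is (10) divided by $\prod(1-t^{w_i})$.

**Part (d), "if".** Let $X$ be aCM and not a cone with $s=0$ over a Veronese surface. Then either $s\ge1$ and Propositions B and A(2) apply, or $s=0$ and $X_0$ is a (cone over a) scroll. In both cases $X$ is determinantal.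

**Part (d), "only if": determinantal implies aCM.** Let $X$ be determinantal via $M$. Since all $a_j\ge1$, $I_2(M)$ is proper. As $I_X$ is its saturation, the zero locus of $I_2(M)$ is the affine cone over $X$, of dimension $d+1$. So $\operatorname{ht}I_2(M)=c$, and by Fact 2 $S/I_2(M)$ is Cohen–Macaulay of dimension $d+1\ge2$. Hence the irrelevant ideal is not associated to $I_2(M)$, so $I_2(M)$ is saturated, $I_X=I_2(M)$, and $X$ is aCM.

**Part (d), "only if": Veronese cones are not determinantal.** Let $X$ be a cone with $s=0$ over a Veronese surface in weight-1 variables, and suppose it is determinantal via $M$. Then $c=3$, and $I_X=I_2(M)$ is minimally generated by six quadrics in the weight-1 variables. The $2\times4$ matrix $M$ has six minors; they form a minimal generating set, so all have degree $2$: $a_i+a_j+b=2$ for all $i<j$. Hence $a_j=1$ for all $j$, $b=0$, and the entries are linear forms in the weight-1 variables. For fixed $[\lambda:\mu]$ the four equations $\mu M_{1\bullet}=\lambda M_{2\bullet}$ define a linear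 subspace of $\mathbf A^{m_0}$ of dimension $\ge m_0-4=d_0$, inside the affine cone over $X_0$. The vertex space of this cone has dimension $(d_0+1)-3=d_0-2$. Modulo the vertex space we get a linear subspace of dimension $\ge2$ in the affine cone over the Veronese surface, so there would be a line on the Veronese surface. There is none: a plane curve of degree $k$ becomes a curve of degree $2k$ there, so all curves on it have even degree.

**Part (f).** In $\mathbf P(1,1,1,1,1,2)$ let $X=V(q)$ with $q=x_0x_1+x_2x_3+x_4^2$. The polynomial $q$ has degree $1$ in $x_0$, with coefficient $x_1$ not dividing $x_2x_3+x_4^2$, so it is irreducible and $X$ is integral. It is non-degenerate because $I_X=(q)$ has no elements of degree $1$ and the variable of weight $2$ does not occur in $q$. Its degree is $2/2=1$, and by Proposition 4(a) $\delta_1(4)=\delta_0(3)/2=(5-3)/2=1$. So $X$ has minimal degree, and as a hypersurface it is aCM. It is not an excluded Veronese cone, as those have codimension $3$.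

Suppose $X$ were determinantal, with $M$ of size $2\times2$. By the first half of "only if" in (d), which holds in any codimension, $I_2(M)=(\det M)$ is saturated, so $q=\det M$ up to a scalar. Then $a_1+a_2+b=2$, so $a_1=a_2=1$, $b=0$, and the entries are four linear forms in $x_0,\dots,x_4$. They have a common zero $p\ne0$ in $\mathbf A^5$, at which $q$ and all its partial derivatives vanish. But the partials $(x_1,x_0,x_3,x_2,2x_4)$ vanish only at $0$ or, in characteristic $2$, on the $x_4$-axis, where $q=x_4^2\ne0$ away from the origin. This is a contradiction, so $X$ is not determinantal. $\blacksquare$
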